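\title{Rational multiples of uniformly normal numbers for dynamically generated Cantor series}

\begin{abstract}
Let $Q=(q_n)$ be a sequence of integer bases $q_n\ge2$ that is generic for a shift-invariant probability measure. A number is uniformly normal with respect to $Q$ if, in its $Q$-Cantor series expansion, every block of digits has the expected relative frequency along the occurrences of every block of bases of positive frequency. We prove that the maps $x\mapsto\{rx+s\}$ with $r\ne0$ and $s$ rational preserve uniform normality, which confirms a conjecture from a paper of Farhangi and Mance. The tool is a hot-spot criterion: an upper bound on all relative frequencies by a fixed multiple of the expected ones already forces uniform normality. We also show that no irrational multiplier preserves uniform normality, and that the result can fail when a positive proportion of the bases escapes to infinity.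
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{basic sequence} is a sequence $Q=(q_n)_{n\ge1}$ of integers $q_n\ge2$. Put $P_0=1$ and $P_n=q_1q_2\cdots q_n$. Every $x\in[0,1)$ has a unique \emph{$Q$-Cantor series expansion}
\[
x=\sum_{n=1}^\infty\frac{x_n}{P_n},\qquad x_n\in\{0,1,\dots,q_n-1\},\qquad x_n\ne q_n-1\text{ for infinitely many }n .
\]
If $q_n=q$ for all $n$, this is the expansion in base $q$, and $x$ is \emph{normal in base $q$} when every block of $k$ digits occurs with frequency $q^{-k}$. For varying bases this definition cannot be copied: the fair share of the digit $0$ is $\frac12$ at a position with base $2$ and $\frac13$ at a position with base $3$. The remedy is to sort the positions by the bases that one reads there and to ask for fairness within each class. This is meaningful when the classes themselves have frequencies.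

A \emph{word} is a finite string $C=(c_1,\dots,c_k)$ of integers $c_i\ge2$, $k\ge1$. We write $P(C)=c_1\cdots c_k$, and $CD$ for the concatenation of $C$ and $D$. The word $C$ \emph{occurs at $n$} if $(q_n,\dots,q_{n+k-1})=C$. A digit block $B=(b_1,\dots,b_k)$ is \emph{admissible} for $C$ if $0\le b_i<c_i$ for all $i$; there are $P(C)$ such blocks. For $x\in[0,1)$ with digits $(x_n)$ let
\begin{align*}
S_N(C)&=\#\{1\le n\le N:\ C\text{ occurs at }n\},\\
S_N(C,B;x)&=\#\{1\le n\le N:\ C\text{ occurs at }n,\ (x_n,\dots,x_{n+k-1})=B\}.
\end{align*}

\begin{definition}\label{def:dg}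
The basic sequence $Q$ is \emph{dynamically generated} if the frequency $d(C)=\lim_{N\to\infty}S_N(C)/N$ exists for every word $C$, and $\sum_{c\ge2}d(c)=1$, the sum being over the one-letter words.
\end{definition}

The set $\{n:q_n>M\}$ has density $1-\sum_{c\le M}d(c)$, so the second condition says that this density tends to $0$ as $M\to\infty$: no positive proportion of the bases escapes to infinity. The name is explained in Section~\ref{sec:prelim}: the numbers $d(C)$ are the measures of cylinders for a shift-invariant probability measure for which $Q$ is generic.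

\begin{definition}\label{def:un}
A number $x\in[0,1)$ is \emph{uniformly normal} with respect to $Q$, written $x\in\mathcal{UN}(Q)$, if
\[
\lim_{N\to\infty}\frac{S_N(C,B;x)}{S_N(C)}=\frac1{P(C)}
\]
for every word $C$ with $d(C)>0$ and every block $B$ admissible for $C$.
\end{definition}

For $q_n\equiv q$ the words of positive frequency are $(q,\dots,q)$, they occur everywhere, and $\mathcal{UN}(Q)$ is the set of numbers normal in base $q$. For every dynamically generated $Q$ we have $0\notin\mathcal{UN}(Q)$: some $c$ has $d(c)>0$, and among the digits of $0$ at positions with base $c$ the digit $0$ has relative frequency $1\ne1/c$.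

Write $\{y\}=y-\lfloor y\rfloor$. Which maps $x\mapsto\{rx\}$ send $\mathcal{UN}(Q)$ into itself? For a nonzero integer $r$ the answer is easy and positive (Example~\ref{ex:integer}). Division is different. In long division by $v$, the digit of $x/v$ at position $n$ depends on a remainder carried over from all earlier positions, and how long the remainder remembers the past depends on which bases share a factor with $v$. Uniform normality controls only windows of bounded length, and $Q$ is only known through its frequencies. Still, the remainder takes just $v$ values, so it can carry little information, and one guesses that the answer remains positive. The following conjecture comes from the paper of Farhangi and Mance \cite{FM}: \emph{if $Q$ is dynamically generated, then $\{rx\}\in\mathcal{UN}(Q)$ for every $x\in\mathcal{UN}(Q)$ and every nonzero rational $r$.} We prove it, in an affine form.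

\begin{theorem}\label{thm:rational}
Let $Q$ be dynamically generated, and let $r\in\mathbb{Q}\setminus\{0\}$, $s\in\mathbb{Q}$, $x\in[0,1)$. Then $x\in\mathcal{UN}(Q)$ if and only if $\{rx+s\}\in\mathcal{UN}(Q)$.
\end{theorem}

The bounded memory of the remainder gives at once an upper bound on the frequencies for $\{rx+s\}$ that is off by the factor $v$. The next theorem removes the factor.

\begin{theorem}[Hot-spot criterion]\label{thm:hotspot}
Let $Q$ be dynamically generated. Let $z\in[0,1)$ and $K<\infty$ be such that
\[
\limsup_{N\to\infty}\frac{S_N(C,B;z)}{S_N(C)}\le\frac K{P(C)}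
\]
for every word $C$ with $d(C)>0$ and every block $B$ admissible for $C$. Then $z\in\mathcal{UN}(Q)$.
\end{theorem}

Rationality of the multiplier is necessary, for every $Q$ in the class.

\begin{theorem}\label{thm:irrational}
Let $Q$ be dynamically generated, let $r$ be irrational and let $s$ be real. Then there is $x\in\mathcal{UN}(Q)$ with $\{rx+s\}\notin\mathcal{UN}(Q)$. Consequently
\[
\bigl\{r\in\mathbb{R}:\ \{rx\}\in\mathcal{UN}(Q)\text{ for all }x\in\mathcal{UN}(Q)\bigr\}=\mathbb{Q}\setminus\{0\}.
\]
\end{theorem}

Definition~\ref{def:un} makes sense as soon as all $d(C)$ exist, but that alone is not enough for Theorem~\ref{thm:rational}.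

\begin{proposition}\label{prop:escape}
There is a basic sequence $Q$ for which all frequencies $d(C)$ exist and $\sum_c d(c)\ne1$, and there is $x\in\mathcal{UN}(Q)$ with $\{2x\}\notin\mathcal{UN}(Q)$.
\end{proposition}

Section~\ref{sec:prelim} turns frequencies into measures and digit blocks into intervals. Section~\ref{sec:halving} proves Theorem~\ref{thm:rational} by hand for base $3$ and $r=\frac12$. Sections~\ref{sec:hotspot}--\ref{sec:escape} prove Theorems~\ref{thm:hotspot}, \ref{thm:rational}, \ref{thm:irrational} and Proposition~\ref{prop:escape}, in this order. Except in Section~\ref{sec:escape}, $Q$ is dynamically generated. Lebesgue measure is denoted by $\lambda$, and $e(t)=e^{2\pi it}$.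

\section{Frequencies, measures and tails}\label{sec:prelim}

\subsection{From frequencies to invariant measures}

Let $\mathcal{A}$ be a countable alphabet and give $\mathcal{A}^{\mathbb{N}}$ the product of the discrete topologies. For a finite string $W$ over $\mathcal{A}$, the \emph{cylinder} $[W]$ is the set of sequences that begin with $W$. The left shift is $\sigma(\omega_1,\omega_2,\dots)=(\omega_2,\omega_3,\dots)$, and a measure $\nu$ is \emph{invariant} if $\nu(\sigma^{-1}A)=\nu(A)$ for all Borel sets $A$.

\begin{lemma}\label{lem:cyl}
\begin{enumerate}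
\item[(a)] If numbers $f(W)\ge0$ satisfy $\sum_{a}f(a)=1$ and $\sum_af(Wa)=f(W)$ for all $W$, then there is a Borel probability measure $\nu$ on $\mathcal{A}^{\mathbb{N}}$ with $\nu[W]=f(W)$.
\item[(b)] Two finite Borel measures that agree on cylinders are equal. In particular, $\nu$ in \textup{(a)} is invariant if $\sum_af(aW)=f(W)$ for all $W$.
\item[(c)] If $\nu,\nu'$ are finite Borel measures and $\nu[W]\le K\nu'[W]$ for all $W$, then $\nu(A)\le K\nu'(A)$ for all Borel sets $A$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is Kolmogorov's extension theorem. For (b), the cylinders form a countable base of the topology, so they generate the Borel sets; together with $\emptyset$ they are closed under intersection; and the total masses agree because the space is the disjoint union of the cylinders $[a]$. The $\pi$--$\lambda$ theorem gives equality. Apply this to $\nu$ and $\nu\circ\sigma^{-1}$, using that $\sigma^{-1}[W]$ is the disjoint union of the $[aW]$. For (c), let $U$ be open and assign to each point of $U$ the shortest cylinder that contains it and lies in $U$. Two such cylinders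 are equal or disjoint, so $U$ is a countable disjoint union of cylinders and $\nu(U)\le K\nu'(U)$. A finite Borel measure on a metric space is outer regular, so $\nu(A)\le\inf_{U\supset A}K\nu'(U)=K\nu'(A)$.
\end{proof}

Over an infinite alphabet, frequencies are limits of counts while the conditions of Lemma~\ref{lem:cyl} involve infinite sums, and mass may be lost in the exchange. Excluding the loss for single letters excludes it for all strings.

\begin{lemma}\label{lem:freq}
Let $\omega\in\mathcal{A}^{\mathbb{N}}$, and let $S_N(W)$ be the number of $n\le N$ at which $W$ occurs in $\omega$. Let $N_j\to\infty$ be such that $f(W)=\lim_jS_{N_j}(W)/N_j$ exists for all $W$, and assume $\sum_af(a)=1$. Then $\sum_af(Wa)=f(W)=\sum_af(aW)$ for all $W$, and $\nu[W]=f(W)$ defines an invariant Borel probability measure on $\mathcal{A}^{\mathbb{N}}$.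
\end{lemma}

\begin{proof}
Let $F\subset\mathcal{A}$ be finite and $R_N=\#\{n\le N:\omega_n\notin F\}$, so that $R_{N_j}/N_j\to\tau(F):=1-\sum_{a\in F}f(a)$. Let $W$ have length $k$. An occurrence of $W$ at $n$ is an occurrence of some $Wa$ with $a\in F$ unless $\omega_{n+k}\notin F$, so
\[
0\le S_N(W)-\sum_{a\in F}S_N(Wa)\le\#\{n\le N:\omega_{n+k}\notin F\}\le R_N+k .
\]
The sum $\sum_{a\in F}S_N(aW)$ counts the $n'$ with $2\le n'\le N+1$ at which $W$ occurs and $\omega_{n'-1}\in F$. Comparing with the range $1\le n'\le N$ of $S_N(W)$ gives
\[
\Bigl|S_N(W)-\sum_{a\in F}S_N(aW)\Bigr|\le R_N+1 .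
\]
Divide by $N=N_j$ and let $j\to\infty$: both $\sum_{a\in F}f(Wa)$ and $\sum_{a\in F}f(aW)$ are within $\tau(F)$ of $f(W)$. As $F$ exhausts $\mathcal{A}$, $\tau(F)\to0$. Now use Lemma~\ref{lem:cyl}(a),(b).
\end{proof}

Apply Lemma~\ref{lem:freq} to $\omega=Q$ and $N_j=j$. For every word $C$,
\begin{equation}\label{eq:consistent}
\sum_cd(Cc)=d(C)=\sum_cd(cC),
\end{equation}
and by iteration $\sum_Dd(CD)=d(C)$, where $D$ runs over the words of a fixed length. Moreover $\mu[C]=d(C)$ is an invariant probability measure on $\{2,3,\dots\}^{\mathbb{N}}$, and the orbit of the point $Q$ visits each cylinder $[C]$ with frequency $\mu[C]$; that is, $Q$ is \emph{generic} for $\mu$. Conversely, a generic point of such a measure satisfies Definition~\ref{def:dg}, since $\sum_c\mu[c]=1$. Thus $Q$ is what one reads off from the first coordinate along a generic orbit.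

\subsection{Tails and equidistribution}

For $y\in[0,1)$ with digits $(y_n)$, the \emph{$n$-th tail} is
\[
y^{(n)}=\{P_{n-1}y\}=\sum_{j\ge n}\frac{y_j}{q_n\cdots q_j}.
\]
Indeed, the terms $j<n$ of $P_{n-1}y$ are integers, and the displayed sum is less than $\sum_{j\ge n}(q_j-1)/(q_n\cdots q_j)=1$ (a telescoping series) because $y_j<q_j-1$ for some $j\ge n$. The case $n=1$ of this estimate, with uniqueness of expansions, shows that any sequence $0\le y_j\le q_j-1$ with $y_j\ne q_j-1$ infinitely often is the digit sequence of $\sum y_j/P_j\in[0,1)$.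

For $B$ admissible for $C=(c_1,\dots,c_k)$ let
\[
I(C,B)=\Bigl[\beta,\ \beta+\frac1{P(C)}\Bigr),\qquad\beta=\sum_{i=1}^k\frac{b_i}{c_1\cdots c_i}.
\]
The integer $P(C)\beta=\sum_ib_ic_{i+1}\cdots c_k$ runs once through $0,\dots,P(C)-1$ as $B$ varies (mixed-radix notation), so for fixed $C$ the intervals $I(C,B)$ partition $[0,1)$. If $C$ occurs at $n$, then $y^{(n)}=\sum_{i\le k}y_{n+i-1}/(c_1\cdots c_i)+y^{(n+k)}/P(C)$ with $0\le y^{(n+k)}<1$. Hence
\begin{equation}\label{eq:interval}
\text{if $C$ occurs at $n$:}\qquad(y_n,\dots,y_{n+k-1})=B\iff y^{(n)}\in I(C,B).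
\end{equation}

Let $d(C)>0$. We say that $x$ is \emph{equidistributed along $C$} if for every interval $J\subset[0,1)$
\[
\lim_{N\to\infty}\frac1{S_N(C)}\#\{n\le N:\ C\text{ occurs at }n,\ x^{(n)}\in J\}=\lambda(J).
\]
Arithmetic acts on tails, not on digits, so we restate uniform normality in these terms. The intervals $I(C,B)$ have the fixed length $1/P(C)$; to resolve an arbitrary $J$ we look at the longer words $CD$.

\begin{lemma}\label{lem:equi}
We have $x\in\mathcal{UN}(Q)$ if and only if $x$ is equidistributed along every word $C$ with $d(C)>0$.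
\end{lemma}

\begin{proof}
If $x$ is equidistributed along $C$, take $J=I(C,B)$ and use \eqref{eq:interval}. Conversely, let $x\in\mathcal{UN}(Q)$, $d(C)>0$, and let $A_N(J)$ be the number of $n\le N$ such that $C$ occurs at $n$ and $x^{(n)}\in J$. Fix $L\ge1$ and $\varepsilon>0$. Since $\sum_Dd(CD)=d(C)$ over the words $D$ of length $L$, there is a finite set $\mathcal{D}$ of such $D$ with $d(CD)>0$ and $\sum_{D\in\mathcal{D}}d(CD)\ge(1-\varepsilon)d(C)$. The occurrences of $C$ that are not followed by a word of $\mathcal{D}$ have density $d(C)-\sum_{D\in\mathcal{D}}d(CD)\le\varepsilon d(C)$. If $CD$ occurs at $n$ and $x^{(n)}\in J$, then by \eqref{eq:interval} the digit block $B'$ of $x$ at $n$ satisfies $I(CD,B')\cap J\ne\emptyset$. The intervals $I(CD,B')$ that meet $J$ are disjoint and lie in an interval of length $\lambda(J)+2/P(CD)$, so there are at most $\lambda(J)P(CD)+2$ of them, and each such $B'$ has relative frequency $1/P(CD)$ along $CD$. Since $P(CD)\ge2^L$,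
\[
\limsup_N\frac{A_N(J)}N\le\sum_{D\in\mathcal{D}}d(CD)\Bigl(\lambda(J)+\frac2{P(CD)}\Bigr)+\varepsilon d(C)\le d(C)\bigl(\lambda(J)+2^{1-L}+\varepsilon\bigr).
\]
Let $L\to\infty$, $\varepsilon\to0$, and divide by $d(C)=\lim S_N(C)/N$; this gives $\limsup A_N(J)/S_N(C)\le\lambda(J)$. The complement of $J$ is a union of at most two intervals of total length $1-\lambda(J)$, and the same bound for them gives $\liminf A_N(J)/S_N(C)\ge\lambda(J)$.
\end{proof}

Weyl's criterion states that a sequence $(t_i)$ in $[0,1)$ visits every interval $J$ with frequency $\lambda(J)$ if and only if $\frac1M\sum_{i\le M}e(mt_i)\to0$ for every nonzero integer $m$. Apply it to the tails $x^{(n)}$ at the occurrences of $C$. Since $S_N(C)/N\to d(C)>0$, and $e(mx^{(n)})=e(mP_{n-1}x)$, the number $x$ is equidistributed along $C$ if and only if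
\begin{equation}\label{eq:weyl}
\frac1N\sum_{n\le N}\mathbf{1}_C(n)\,e(mP_{n-1}x)\to0\qquad\text{for all }m\in\mathbb{Z}\setminus\{0\},
\end{equation}
where $\mathbf{1}_C(n)$ is $1$ if $C$ occurs at $n$ and $0$ otherwise.

\begin{example}\label{ex:integer}
If $u\ne0$ is an integer, condition \eqref{eq:weyl} for $\{ux\}$ with frequency $m$ is condition \eqref{eq:weyl} for $x$ with frequency $um$. So integer multipliers preserve $\mathcal{UN}(Q)$. For $x/v$ one would need the fractional frequencies $m/v$, about which \eqref{eq:weyl} says nothing.
\end{example}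

\begin{example}
Let $Q=(2,3,2,3,\dots)$. A word of positive frequency occurs exactly at the odd or exactly at the even positions. The tails are $\{6^jx\}$ at odd positions and $\{2\cdot6^jx\}$ at even ones, and by Weyl's criterion equidistribution of the former implies that of the latter. By Lemma~\ref{lem:equi}, applied to $Q$ and to the constant sequence $6$, the set $\mathcal{UN}(Q)$ consists of the numbers normal in base $6$.
\end{example}

\section{Halving in base three}\label{sec:halving}

Let $q_n=3$ for all $n$, let $x$ be normal in base $3$, and let $z=x/2$. Write $\lfloor3^{n-1}x\rfloor=2a_n+j_n$ with $j_n\in\{0,1\}$. Then $3^{n-1}z=a_n+(j_n+x^{(n)})/2$, so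
\[
z^{(n)}=\frac{j_n+x^{(n)}}2 .
\]
Since $\lfloor3^{n-1}x\rfloor=\sum_{i<n}x_i3^{n-1-i}$ and powers of $3$ are odd, $j_n$ is the parity of $x_1+\dots+x_{n-1}$. Normality of $z$ thus asks that the parity of an ever longer digit sum be fair and asymptotically independent of the digits that follow. We do not analyze $j_n$ at all. We use only that it takes two values, and let invariance do the rest through the following lemma.

\begin{lemma}\label{lem:density}
Let $\nu$ and $\nu'$ be probability measures on a measurable space, both invariant under a measurable map $T$, with $\nu\le K\nu'$. Then $\nu=g\,\nu'$ for a measurable $g$ with $0\le g\le K$, and $g\circ T^k=g$ holds $\nu'$-almost everywhere for every $k\ge1$.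
\end{lemma}

\begin{proof}
The Radon--Nikodym theorem gives $g\ge0$. From $\int_{\{g>K\}}(g-K)\,d\nu'\le0$ we get $g\le K$ almost everywhere, and we may assume it everywhere. Invariance of $\nu$ gives $\int(g\circ T)g\,d\nu'=\int g\circ T\,d\nu=\int g\,d\nu=\int g^2\,d\nu'$, and invariance of $\nu'$ gives $\int(g\circ T)^2\,d\nu'=\int g^2\,d\nu'$. Therefore
\[
\int(g\circ T-g)^2\,d\nu'=\int g^2\,d\nu'-2\int g^2\,d\nu'+\int g^2\,d\nu'=0 .
\]
So $\{g\circ T\ne g\}$ is $\nu'$-null, and so are its preimages $\{g\circ T^{i+1}\ne g\circ T^i\}$.
\end{proof}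

View the tails as points of the circle $\mathbb{R}/\mathbb{Z}$, on which $T(t)=3t$ is continuous and preserves $\lambda$. Let $\nu$ be a weak* limit point of the empirical measures $\frac1N\sum_{n\le N}\delta_{z^{(n)}}$.

\emph{Invariance.} Since $z^{(n+1)}=Tz^{(n)}$, applying $T$ changes the $N$-th empirical measure by at most two atoms of mass $1/N$; so $\nu$ is $T$-invariant.

\emph{The crude bound.} Let $U$ be an open arc of length less than $\frac12$. If $z^{(n)}\in U$, then $x^{(n)}\equiv2z^{(n)}$ lies in the arc $2U$ of length $2\lambda(U)$. By Lemma~\ref{lem:equi} this happens with frequency $2\lambda(U)$, and a weak* limit gives an open set at most the lower limit of its masses, so $\nu(U)\le2\lambda(U)$. For longer arcs this is trivial. Open sets are countable disjoint unions of arcs, so $\nu\le2\lambda$ by outer regularity.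

\emph{Removing the factor.} By Lemma~\ref{lem:density}, $\nu=g\lambda$ with $g=g\circ T^k$. The map $T^k$ sends $I=[j3^{-k},(j+1)3^{-k})$ bijectively onto the circle with slope $3^k$, so
\[
\nu(I)=\int_Ig\,d\lambda=\int_Ig\circ T^k\,d\lambda=3^{-k}\int g\,d\lambda=3^{-k}.
\]
Such intervals determine a measure, so $\nu=\lambda$. Every limit point is $\lambda$, so the tails of $z$ are equidistributed and $z$ is normal in base $3$.

The last display is the heart of the matter: an invariant density can be evaluated after the first $k$ digits have been discarded, so it cannot favor one block of $k$ digits over another. Three things change for general $Q$. The map from $z^{(n)}$ to $z^{(n+1)}$ is multiplication by $q_n$, which depends on $n$; we recover a single map by recording bases and digits together and shifting. The alphabet is then infinite and limits may lose mass; Lemma~\ref{lem:freq} prevents this. Finally, an invariant density need no longer be constant (Remark~\ref{rem:nonergodic}), and one more piece of information is needed to pin down $\nu$.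

\section{The hot-spot criterion}\label{sec:hotspot}

Let $\mathcal{A}=\{(c,b):c\ge2,\ 0\le b<c\}$ and $\Omega=\mathcal{A}^{\mathbb{N}}$. A string over $\mathcal{A}$ is a word $C$ together with an admissible block $B$; its cylinder is written $[C,B]$. The role of Lebesgue measure is taken by
\[
\widetilde\mu[C,B]=\frac{d(C)}{P(C)},
\]
which chooses the bases according to $\mu$ and then the digits independently and uniformly. Each $c$ has $c$ admissible digits, so \eqref{eq:consistent} gives
\[
\sum_{(c,b)}\frac{d(Cc)}{P(C)\,c}=\sum_c\frac{d(Cc)}{P(C)}=\frac{d(C)}{P(C)}=\sum_c\frac{d(cC)}{P(C)}=\sum_{(c,b)}\frac{d(cC)}{c\,P(C)},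
\]
and $\sum_{(c,b)}d(c)/c=1$. By Lemma~\ref{lem:cyl}, $\widetilde\mu$ is an invariant Borel probability measure on $\Omega$. The substitution in Section~\ref{sec:halving} is replaced by the following symmetry.

\begin{lemma}\label{lem:symmetry}
Let $C$ have length $k$ and let $g$ be bounded and measurable on $\Omega$. Then $\int_{[C,B]}g\circ\sigma^k\,d\widetilde\mu$ does not depend on the admissible block $B$.
\end{lemma}

\begin{proof}
The integral is $\int g\,d\kappa_B$ for the finite measure $\kappa_B(A)=\widetilde\mu([C,B]\cap\sigma^{-k}A)$. On cylinders, $\kappa_B[D,E]=\widetilde\mu[CD,BE]=d(CD)/(P(C)P(D))$ does not depend on $B$. By Lemma~\ref{lem:cyl}(b), neither does $\kappa_B$.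
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:hotspot}]
Suppose that the conclusion fails for $(C_0,B_0)$ with $d(C_0)>0$. Since $S_N(C_0)/N\to d(C_0)$, the sequence $S_N(C_0,B_0;z)/N$ does not converge to $d(C_0)/P(C_0)$, so along a subsequence it converges to a different value. There are countably many pairs $(C,B)$ and all the ratios lie in $[0,1]$, so a diagonal argument yields $N_j\to\infty$ such that
\[
\nu[C,B]:=\lim_j\frac{S_{N_j}(C,B;z)}{N_j}
\]
exists for all $(C,B)$ and $\nu[C_0,B_0]\ne\widetilde\mu[C_0,B_0]$.

The bases are the same for every $z$: we have $\sum_BS_N(C,B;z)=S_N(C)$, a finite sum, and hence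
\begin{equation}\label{eq:marginal}
\sum_B\nu[C,B]=d(C).
\end{equation}
In particular $\sum_{(c,b)}\nu[c,b]=\sum_cd(c)=1$. The numbers $\nu[C,B]$ are the frequencies of strings in the sequence $((q_n,z_n))_n\in\Omega$ along $(N_j)$, so by Lemma~\ref{lem:freq} they define an invariant Borel probability measure $\nu$ on $\Omega$.

If $d(C)>0$, the hypothesis gives
\[
\nu[C,B]=\lim_j\frac{S_{N_j}(C,B;z)}{S_{N_j}(C)}\cdot\frac{S_{N_j}(C)}{N_j}\le\frac K{P(C)}\,d(C)=K\widetilde\mu[C,B].
\]
If $d(C)=0$, then $\nu[C,B]=0$ by \eqref{eq:marginal}. So $\nu\le K\widetilde\mu$ by Lemma~\ref{lem:cyl}(c), and Lemma~\ref{lem:density} gives $\nu=g\widetilde\mu$ with $g$ bounded and $g=g\circ\sigma^k$ almost everywhere. With $k$ the length of $C_0$,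
\[
\nu[C_0,B]=\int_{[C_0,B]}g\,d\widetilde\mu=\int_{[C_0,B]}g\circ\sigma^k\,d\widetilde\mu
\]
does not depend on $B$, by Lemma~\ref{lem:symmetry}. The $P(C_0)$ equal numbers $\nu[C_0,B]$ add up to $d(C_0)$ by \eqref{eq:marginal}, so $\nu[C_0,B_0]=d(C_0)/P(C_0)$, a contradiction.
\end{proof}

\begin{remark}\label{rem:nonergodic}
Invariance and $\nu\le K\widetilde\mu$ alone do not give $\nu=\widetilde\mu$; the identity \eqref{eq:marginal} is needed. Let $Q=(2,3,2,2,3,3,2,2,2,3,3,3,\dots)$. Up to $N$ the base changes $O(\sqrt N)$ times and each base fills $N/2+O(\sqrt N)$ positions, so the words $(2,\dots,2)$ and $(3,\dots,3)$ have frequency $\frac12$ and all others have frequency $0$. Almost every point of $\Omega$ has constant bases, so $g=2\cdot\mathbf{1}\{\text{first base is }2\}$ is an invariant density, and $g\widetilde\mu\le2\widetilde\mu$ is an invariant probability measure different from $\widetilde\mu$.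
\end{remark}

\begin{remark}
The content of the hypothesis is that one $K$ serves all lengths. For $q_n\equiv q$, every $z$ satisfies the bound with $K=q^k$ for all words of length at most $k$.
\end{remark}

\section{Rational affine maps}\label{sec:rational}

It remains to obtain the crude bound with a constant that does not depend on $C$; the common denominator of $r$ and $s$ will do.

\begin{proof}[Proof of Theorem~\ref{thm:rational}]
Let $x\in\mathcal{UN}(Q)$. Write $r=u/v$ and $s=w/v$ with integers $u\ne0$, $v\ge1$, $w$, and put $z=\{rx+s\}$. Then $vz-ux=w-v\lfloor rx+s\rfloor$ is an integer. Multiply by $P_{n-1}$; since $P_{n-1}z-z^{(n)}$ and $P_{n-1}x-x^{(n)}$ are integers,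
\begin{equation}\label{eq:tails}
v\,z^{(n)}-u\,x^{(n)}\in\mathbb{Z}\qquad(n\ge1).
\end{equation}
This is the only place where rationality is used. Let $d(C)>0$, let $B$ be admissible, and write $I(C,B)=[\beta,\beta+\ell)$ with $\ell=1/P(C)$. We claim that
\begin{equation}\label{eq:crude}
\limsup_N\frac{S_N(C,B;z)}{S_N(C)}\le v\ell=\frac v{P(C)}.
\end{equation}
If $v\ell\ge1$ this holds because the ratio is at most $1$. Let $v\ell<1$. If $C$ occurs at $n$ and $z$ has the digit block $B$ there, then $z^{(n)}\in[\beta,\beta+\ell)$ by \eqref{eq:interval}, and \eqref{eq:tails} gives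
\[
x^{(n)}\in J:=\bigl\{t\in[0,1):\ ut\in[v\beta,v\beta+v\ell)+\mathbb{Z}\bigr\}.
\]
As $t$ runs through $[0,1)$, $ut$ runs through an interval of length $|u|$, which meets the periodic set $[v\beta,v\beta+v\ell)+\mathbb{Z}$ in finitely many disjoint intervals of total length $|u|v\ell$. So $J$ is a finite disjoint union of intervals of total length $v\ell$. Lemma~\ref{lem:equi}, applied to each of them, gives \eqref{eq:crude}. By Theorem~\ref{thm:hotspot} with $K=v$, $z\in\mathcal{UN}(Q)$.

Conversely, let $z=\{rx+s\}\in\mathcal{UN}(Q)$. Then $x=r^{-1}z+s'$ with $s'=r^{-1}(\lfloor rx+s\rfloor-s)\in\mathbb{Q}$, and $x\in[0,1)$, so $x=\{r^{-1}z+s'\}$. The first part, applied to $z$, gives $x\in\mathcal{UN}(Q)$.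
\end{proof}

The case $s=0$ is the conjecture.

\begin{remark}
Taking $x=0$ and $r=1$ shows that $\mathcal{UN}(Q)$ contains no rational number. The translation $s$ cannot be an arbitrary real number: for $x\in\mathcal{UN}(Q)$ (such $x$ exist by Theorem~\ref{thm:irrational}) and $s=-rx$ we get $\{rx+s\}=0\notin\mathcal{UN}(Q)$.
\end{remark}

\section{Irrational multipliers}\label{sec:irrational}

We reverse the roles: choose $z$ at random with biased digits, so that it is not uniformly normal, and show that $x\approx z/r$ is uniformly normal almost surely. Let $\|t\|$ denote the distance from $t$ to the nearest integer.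

\subsection{The mechanism in base two}

Let $q_n\equiv2$, $s=0$ and $r>1$ irrational. Let $z$ have independent binary digits equal to $0$ with probability $\frac34$, and let $x=z/r\in[0,1)$. By \eqref{eq:weyl} we must understand $e(m2^{n-1}x)=e(\theta2^{n-1}z)$, where $\theta=m/r$. By independence,
\[
\mathbb{E}\,e(\theta2^{n-1}z)=\prod_{j\ge1}\varphi(\theta2^{n-1-j}),\qquad\varphi(t)=\tfrac34+\tfrac14e(t),\qquad|\varphi(t)|^2=\frac{5+3\cos2\pi t}8 .
\]
The digits before position $n$ contribute the factors $\varphi(2^i\theta)$, $0\le i\le n-2$, and $|\varphi(2^i\theta)|^2\le\frac58$ whenever $\|2^i\theta\|\ge\frac14$. If $\|t\|<\frac14$ then $\|2t\|=2\|t\|$, so the nonzero numbers $\|2^i\theta\|$ cannot stay below $\frac14$ from some point on. Hence the expectation tends to $0$. The randomness of the tail $x^{(n)}$ comes from the \emph{past} digits of $z$. If $r$ were rational, some $m$ would make $\theta$ an integer, and all these factors would equal $1$.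

For general $Q$ two difficulties appear. The numbers $2^i\theta$ become $\theta q_{n-1}q_{n-2}\cdots q_{n-i}$, with the bases read \emph{backward} from $n$, so the number of good factors depends on $n$, and we must show that it is large for most $n$. And convergence of expectations must be upgraded to almost sure convergence of averages.

\subsection{Characteristic functions and escapes}

In base $q$ we use the digit distribution that is the average of the uniform distribution and the point mass at $0$. The point mass destroys normality; the uniform part gives a bound that is independent of $q$. The characteristic function is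
\[
\varphi_q(t)=\frac12+\frac1{2q}\sum_{b=0}^{q-1}e(bt),\qquad|\varphi_q|\le1 .
\]

\begin{lemma}\label{lem:char}
If $q\ge2$ and $q\|t\|\ge\frac12$, then $|\varphi_q(t)|\le\kappa:=\frac12+\frac1{2\sqrt2}<1$.
\end{lemma}

\begin{proof}
Summing the geometric series and using $\frac1{2q}\le\|t\|\le\frac12$,
\[
\Bigl|\frac1q\sum_{b<q}e(bt)\Bigr|=\frac{|\sin\pi qt|}{q\sin\pi\|t\|}\le\frac1{q\sin(\pi/2q)} .
\]
By concavity, $\sin y\ge\frac{2\sqrt2}\pi y$ on $[0,\pi/4]$, with equality at both ends. Hence $q\sin(\pi/2q)\ge\sqrt2$.
\end{proof}

Fix an irrational $\theta$. For integers $p_1,p_2,\dots\ge2$ put $\theta_0=\theta$ and $\theta_i=\theta p_1\cdots p_i$. Call $i\ge1$ an \emph{escape} if $p_i\|\theta_{i-1}\|\ge\frac12$, and let $E_L(p_1,\dots,p_L)$ be the number of escapes $i\le L$. The threshold $\frac12$ works both ways: an escape gives $|\varphi_{p_i}(\theta_{i-1})|\le\kappa$, and a non-escape gives $\|\theta_i\|=p_i\|\theta_{i-1}\|\ge2\|\theta_{i-1}\|$. The numbers $\|\theta_i\|$ are nonzero, because $\theta$ is irrational, and at most $\frac12$; they cannot double forever. So \emph{every}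 sequence $(p_i)$ has infinitely many escapes. This comes with no rate, but a measure on backward words turns it into a statement about most positions.

\begin{lemma}\label{lem:escape}
Let $\theta$ be irrational, $R\in\mathbb{N}$ and $\eta>0$. There are $L\ge1$ and a finite set $\mathcal{G}$ of words of length $L$, each with $E_L\ge R$, such that
\[
\limsup_N\frac1N\#\{L<n\le N:\ (q_{n-1},q_{n-2},\dots,q_{n-L})\notin\mathcal{G}\}\le\eta .
\]
\end{lemma}

\begin{proof}
Put $\rho[p_1,\dots,p_L]=d(p_L,\dots,p_1)$. Appending a letter to $(p_1,\dots,p_L)$ prepends it to the reversed word, so by the second equality in \eqref{eq:consistent} and Lemma~\ref{lem:cyl}(a), $\rho$ is a Borel probability measure on $\{2,3,\dots\}^{\mathbb{N}}$. The sets $\{E_L<R\}$ decrease to the empty set as $L\to\infty$, so $\rho(E_L<R)<\eta$ for some $L$. The set $\{E_L\ge R\}$ is a countable union of cylinders of length $L$ with total mass greater than $1-\eta$; let $\mathcal{G}$ consist of finitely many of them with total mass greater than $1-\eta$. Now $(q_{n-1},\dots,q_{n-L})=(p_1,\dots,p_L)$ means that $(p_L,\dots,p_1)$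 occurs at $n-L$, and such $n$ have density $\rho[p_1,\dots,p_L]$. Summing over the finite set $\mathcal{G}$, the exceptional $n$ have density less than $\eta$.
\end{proof}

For almost sure convergence we use a strong law for martingale differences.

\begin{lemma}\label{lem:mart}
Let $(\mathcal{H}_n)_{n\ge n_0}$ be increasing $\sigma$-algebras and let $Y_n$, $n>n_0$, be complex $\mathcal{H}_n$-measurable random variables with $|Y_n|\le2$ and $\mathbb{E}[Y_n\mid\mathcal{H}_{n-1}]=0$. Then $\frac1N\sum_{n_0<n\le N}Y_n\to0$ almost surely.
\end{lemma}

\begin{proof}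
Let $Z_N$ be the sum. For $l<n$, $\mathbb{E}[Y_n\overline{Y_l}]=\mathbb{E}\bigl[\overline{Y_l}\,\mathbb{E}[Y_n\mid\mathcal{H}_{n-1}]\bigr]=0$, so $\mathbb{E}|Z_N|^2\le4N$. By Chebyshev's inequality $\mathbb{P}(|Z_{M^2}|>\varepsilon M^2)\le4/(\varepsilon^2M^2)$, which is summable, so $Z_{M^2}/M^2\to0$ almost surely by the Borel--Cantelli lemma. For $M^2\le N<(M+1)^2$ we have $|Z_N-Z_{M^2}|\le4M$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:irrational}}

\emph{Construction.} We need $x\in[0,1)$ with $rx+s\equiv z\pmod1$, so $z$ must be placed, up to an integer, in the open interval $I=\{s+rt:0<t<1\}$ of length $|r|$. This is done by fixing finitely many digits. Choose $h$ with $1/P_h<|r|/2$. The smallest point of $P_h^{-1}\mathbb{Z}$ to the right of the left endpoint of $I$ is within $1/P_h$ of it, so this point and the next one lie in $I$. Thus $I\supset a+[j/P_h,(j+1)/P_h]$ with integers $a$ and $0\le j<P_h$. Write $j/P_h=\sum_{n\le h}z_n/P_n$ with fixed digits $z_1,\dots,z_h$. For $n>h$ let $z_n$ be independent with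
\[
\mathbb{P}(z_n=b)=\frac1{2q_n}+\frac12\mathbf{1}_{b=0}\qquad(0\le b<q_n),
\]
so that $\mathbb{E}\,e(tz_n)=\varphi_{q_n}(t)$. Put $z=\sum_nz_n/P_n$. Since $\mathbb{P}(z_n=0)\ge\frac12$, almost surely $z_n=0\ne q_n-1$ infinitely often, and then $(z_n)$ is the digit sequence of $z\in[0,1)$. The telescoping series gives
\begin{equation}\label{eq:tailbound}
0\le\sum_{i>n}z_i/P_i\le1/P_n ,
\end{equation}
and with $n=h$ we get $a+z\in I$. Hence $x:=(a+z-s)/r$ lies in $(0,1)$ and $\{rx+s\}=\{a+z\}=z$.

\emph{Almost surely $z\notin\mathcal{UN}(Q)$.} Choose $c$ with $d(c)>0$. The digits $z_n$ with $n>h$ and $q_n=c$ form an infinite independent and identically distributed sequence. By the strong law of large numbers the digit $0$ has relative frequency $\frac12+\frac1{2c}$ along $(c)$, and this exceeds $\frac1c$ because $c>1$.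

\emph{Almost surely $x\in\mathcal{UN}(Q)$.} By Lemma~\ref{lem:equi} and \eqref{eq:weyl}, it suffices to show, for each of the countably many pairs $(C,m)$ with $d(C)>0$ and $m\ne0$, that almost surely
\[
\Delta_N:=\frac1N\sum_{n\le N}\mathbf{1}_C(n)\,e\bigl(\theta P_{n-1}(a-s+z)\bigr)\to0,\qquad\theta=m/r .
\]
The number $\theta$ is irrational. Fix $R,H\in\mathbb{N}$ and $\eta>0$, and take $L$ and $\mathcal{G}$ from Lemma~\ref{lem:escape}. The $n$-th term depends on all digits. We cut off the far future, average over the digits in a window around $n$ of bounded length, and treat the error by Lemma~\ref{lem:mart}.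

\emph{Step 1: truncation.} For $n>h+L$ let
\[
X_n=e\bigl(\theta P_{n-1}(a-s)\bigr)\prod_{j=1}^{n+H-1}e\bigl(\theta P_{n-1}z_j/P_j\bigr).
\]
By $|e(t)-e(t')|\le2\pi|t-t'|$ and \eqref{eq:tailbound},
\[
\bigl|e\bigl(\theta P_{n-1}(a-s+z)\bigr)-X_n\bigr|\le2\pi|\theta|\,\frac{P_{n-1}}{P_{n+H-1}}\le2\pi|\theta|2^{-H}.
\]

\emph{Step 2: the conditional mean is small for most $n$.} Let $\mathcal{F}_i$ be the $\sigma$-algebra generated by $z_1,\dots,z_i$, and let $n>h+L$. The factors of $X_n$ with $j\le n-L-1$ are $\mathcal{F}_{n-L-1}$-measurable of modulus $1$; those with $j\ge n-L>h$ are independent of each other and of $\mathcal{F}_{n-L-1}$. Discarding the factors with $j\ge n$ and writing $j=n-i$ in the others,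
\[
\bigl|\mathbb{E}[X_n\mid\mathcal{F}_{n-L-1}]\bigr|=\prod_{j=n-L}^{n+H-1}\bigl|\varphi_{q_j}(\theta P_{n-1}/P_j)\bigr|\le\prod_{i=1}^L\bigl|\varphi_{q_{n-i}}(\theta q_{n-1}q_{n-2}\cdots q_{n-i+1})\bigr| .
\]
With $p_i=q_{n-i}$ the $i$-th factor is $|\varphi_{p_i}(\theta_{i-1})|$. If $(p_1,\dots,p_L)\in\mathcal{G}$, at least $R$ indices are escapes, and the product is at most $\kappa^R$ by Lemma~\ref{lem:char}; otherwise it is at most $1$. By Lemma~\ref{lem:escape},
\[
\limsup_N\frac1N\sum_{h+L<n\le N}\bigl|\mathbb{E}[X_n\mid\mathcal{F}_{n-L-1}]\bigr|\le\kappa^R+\eta .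
\]

\emph{Step 3: fluctuations.} The variables $X_n-\mathbb{E}[X_n\mid\mathcal{F}_{n-L-1}]$ overlap for nearby $n$, so we reveal the digits of the window one at a time. Since $X_n$ is $\mathcal{F}_{n+H-1}$-measurable,
\[
X_n-\mathbb{E}[X_n\mid\mathcal{F}_{n-L-1}]=\sum_{i=-L}^{H-1}Y_{n,i},\qquad Y_{n,i}=\mathbb{E}[X_n\mid\mathcal{F}_{n+i}]-\mathbb{E}[X_n\mid\mathcal{F}_{n+i-1}].
\]
For fixed $i$, the variable $Y_{n,i}$ is $\mathcal{F}_{n+i}$-measurable, bounded by $2$, and has conditional mean $0$ given $\mathcal{F}_{n+i-1}$. Multiplication by the deterministic number $\mathbf{1}_C(n)$ keeps these properties. Lemma~\ref{lem:mart} with $\mathcal{H}_n=\mathcal{F}_{n+i}$ shows that $\frac1N\sum_{h+L<n\le N}\mathbf{1}_C(n)Y_{n,i}\to0$ almost surely, for each of the $L+H$ values of $i$.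

The terms $n\le h+L$ contribute at most $(h+L)/N$ to $\Delta_N$. Steps 1--3 give, almost surely,
\[
\limsup_N|\Delta_N|\le2\pi|\theta|2^{-H}+\kappa^R+\eta .
\]
Taking $R=H=l$ and $\eta=1/l$ for $l=1,2,\dots$, we get $\Delta_N\to0$ almost surely.

So almost surely $x\in\mathcal{UN}(Q)$ and $\{rx+s\}=z\notin\mathcal{UN}(Q)$. Such an $x$ exists, and in particular $\mathcal{UN}(Q)\ne\emptyset$.

\emph{The set of multipliers.} Nonzero rationals preserve $\mathcal{UN}(Q)$ by Theorem~\ref{thm:rational}, and irrationals do not, by the case $s=0$. The multiplier $0$ sends the nonempty set $\mathcal{UN}(Q)$ to $0\notin\mathcal{UN}(Q)$. \qed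

\section{Bases escaping to infinity}\label{sec:escape}

The condition $\sum_cd(c)=1$ entered the proofs through Lemma~\ref{lem:freq}, which underlies \eqref{eq:consistent}, Lemma~\ref{lem:equi} and the measures $\nu$, $\widetilde\mu$, $\rho$, and through the existence of a letter with $d(c)>0$. Without it, the neighbors of a frequent word may belong to no frequent word, and then Definition~\ref{def:un} puts no constraint on the digits there. Multiplication by $2$ can move all the information into these positions.

\begin{proof}[Proof of Proposition~\ref{prop:escape}]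
Let $q_n=2$ for even $n$ and $q_n=n+2$ for odd $n$. The values at odd positions are distinct and at least $3$. The word $(2)$ occurs exactly at the even positions, so $d(2)=\frac12$. A word $(c)$ with $c\ne2$ can occur only at $n=c-2$, so $d(c)=0$. If $C=(c_1,\dots,c_k)$ with $k\ge2$ occurs at $n$, then the odd number $n'$ among $n,n+1$ satisfies $n'+2=q_{n'}\in\{c_1,c_2\}$; this leaves finitely many $n$, so $d(C)=0$. Thus all $d(C)$ exist, $\sum_cd(c)=\frac12$, and $(2)$ is the only word of positive frequency. Membership in $\mathcal{UN}(Q)$ means that the digits $0$ and $1$ each have frequency $\frac12$ along the even positions.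

Let $x$ have digits $x_n=1$ if $4\mid n$ and $x_n=0$ otherwise. These digits are admissible and infinitely many are $0\ne q_n-1$, so this is a $Q$-expansion. Along the even positions the digits alternate $0,1,0,1,\dots$, so $x\in\mathcal{UN}(Q)$. Since $q_n=2$ when $4\mid n$,
\[
2x=\sum_{4\mid n}\frac2{P_n}=\sum_{4\mid n}\frac1{P_{n-1}} .
\]
The right side has digit $1$ at the positions $\equiv3\pmod4$ and $0$ elsewhere, which is again a $Q$-expansion. So $\{2x\}=2x$ has digit $0$ at every even position, and $\{2x\}\notin\mathcal{UN}(Q)$.
\end{proof}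

\begin{remark}
For this $Q$ both ingredients of Theorem~\ref{thm:rational} fail. For even $n$ we have $x^{(n)}=(x_n+x^{(n+1)})/2$ with $x^{(n+1)}<1/(n+3)$, because $x_{n+1}=0$; so the tails along $(2)$ accumulate only at $0$ and $\frac12$, and Lemma~\ref{lem:equi} is false. The hypothesis of Theorem~\ref{thm:hotspot} holds with $K=2$ for every $z$, including $z=0\notin\mathcal{UN}(Q)$. Theorem~\ref{thm:irrational} needs the condition as well: for $q_n=n+1$ every word occurs at most once, all $d(C)$ vanish, $\mathcal{UN}(Q)=[0,1)$, and every real multiplier preserves it.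
\end{remark}

\begin{thebibliography}{9}

\bibitem{FM}
Sohail Farhangi and Bill Mance,
\emph{The Theory of Normality for Dynamically Generated Cantor Series Expansions},
arXiv:2512.01239 (2025).

\end{thebibliography}
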